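# Weakly almost periodic functions on the homeomorphism group of the Hilbert cube

## 1. Constant WAP functions on $\mathrm{Hom}(I^A)$: the statement

Let $I=[0,1]$, and let ${\rm Q}=I^{\mathbb N}$ be the Hilbert cube. For a nonempty set $A$ we write $\mathrm{Hom}(I^A)$ for the group of all homeomorphisms of $I^A$ onto itself, with the compact-open topology.

**Theorem 1.** Every weakly almost periodic function on $\mathrm{Hom}\,{\rm Q}$ is constant; that is, the WAP-compactification of $\mathrm{Hom}\,{\rm Q}$ is trivial. More generally, for a nonempty set $A$, the WAP-compactification of $\mathrm{Hom}(I^A)$ is trivial if and only if $A$ is infinite.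

Whether the WAP-compactification of $\mathrm{Hom}\,{\rm Q}$ is trivial is a question from K. L. Kozlov, A. G. Leiderman, "On proper compactifications of topological groups", arXiv:2604.23201 (2026). In plain words it asks whether this very large group can be seen at all through functions whose translates form a weakly compact family. Theorem 1 says that it cannot.

Two further statements belong to the result. The first is purely about the group and carries most of the work; the second is a consequence.

**Theorem 2.** If $A$ is infinite, every nontrivial normal subgroup of $\mathrm{Hom}(I^A)$ is dense. In particular $\mathrm{Hom}\,{\rm Q}$ is topologically simple: its only closed normal subgroups are $\{1\}$ and the whole group.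

**Corollary 3.** Let $A$ be infinite. Every uniformly bounded, weakly continuous representation of $\mathrm{Hom}(I^A)$ on a reflexive Banach space is trivial.

From outside we use one theorem about one small group. For a linearly ordered set $L$, let $\mathrm{Aut}(L,\tau_p)$ be the group of order-preserving bijections of $L$ with the topology of pointwise convergence, where $L$ carries its order topology.

**Fact (Megrelishvili).** Every WAP function on $\mathrm{Aut}((0,1),\tau_p)$ is constant.

## 2. Relatively weakly compact orbits, and the topology of $\mathrm{Hom}(I^A)$

**Definition (WAP function).** Let $G$ be a topological group and $C_b(G)$ the Banach space of bounded continuous functions $G\to\mathbb R$ with the sup-norm. For $f\in C_b(G)$ and $g\in G$ put $f_g(x)=f(gx)$. The function $f$ is *weakly almost periodic* (WAP) if its orbit $\{f_g:g\in G\}$ is relatively compact in the weak topology of $C_b(G)$. The set of all WAP functions is denoted $\mathrm{WAP}(G)$.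

Here are two examples on the discrete group $\mathbb Z$, where $C_b(\mathbb Z)=\ell^\infty(\mathbb Z)$.

The function $\delta_0$ (value $1$ at $0$, value $0$ elsewhere) is WAP. Its orbit is $\{\delta_n:n\in\mathbb Z\}\subset c_0(\mathbb Z)$. A functional on $c_0(\mathbb Z)$ is given by some $y\in\ell^1(\mathbb Z)$ and takes the value $y_n\to0$ on $\delta_n$. So $\delta_n\to0$ weakly as $|n|\to\infty$, and $\{\delta_n\}\cup\{0\}$ is weakly compact. The orbit is not relatively norm-compact, since distinct $\delta_n$ have distance $1$; so the weak topology really matters.

The indicator function $f=1_{\{x\ge0\}}$ is not WAP. The translates $f_{-m}=1_{\{x\ge m\}}$, $m\ge 0$, tend to $0$ pointwise. If the orbit were relatively weakly compact, this sequence would have a weak cluster point. Evaluations at points are continuous functionals, so the cluster point would be $0$. But by Hahn–Banach the functional "limit at $+\infty$" extends from the sequences that have such a limit to a continuous functional on $\ell^\infty(\mathbb Z)$; it equals $1$ on every $f_{-m}$ and $0$ on $0$, a contradiction.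

**Definition (WAP-compactification).** A semitopological semigroup is a semigroup with a topology in which multiplication is continuous in each variable separately. A semitopological semigroup compactification of $G$ is a continuous homomorphism with dense image from $G$ to a compact Hausdorff semitopological semigroup. The *WAP-compactification* is the universal one. It corresponds to the algebra $\mathrm{WAP}(G)$ and is the Gelfand space of that algebra. It is *trivial* if it is a single point, equivalently, if every WAP function on $G$ is constant.

For example, $\mathbb Z\cup\{\infty\}$ with $n+\infty=\infty+n=\infty+\infty=\infty$ is a semitopological semigroup compactification of $\mathbb Z$: translation by $n$ is continuous on the one-point compactification, and translation by $\infty$ is constant. Addition is not jointly continuous, since $n+(-n)=0$ while both summands tend to $\infty$. The function $\delta_0$ extends continuously to this space.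

From functional analysis we use the following textbook fact. A bounded linear operator is weak-to-weak continuous; hence it maps relatively weakly compact sets to relatively weakly compact sets.

**The topology of $\mathrm{Hom}(I^A)$.** Since $I^A$ is compact Hausdorff, $\mathrm{Hom}(I^A)$ with the compact-open topology is a topological group, and the topology is that of uniform convergence. Basic neighborhoods of $h$ are the sets
$$\{k:\ |k(x)_\alpha-h(x)_\alpha|<\varepsilon\ \text{ for all }x\in I^A\text{ and all }\alpha\in S\},\qquad S\subset A\text{ finite},\ \varepsilon>0. \tag{1}$$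
So a neighborhood controls only finitely many *output* coordinates, but uniformly over all inputs $x$.

## 3. Finite cubes: the degree is a nonconstant WAP function

We begin with the easy half of Theorem 1. Let $|A|=n$ be finite.

For $n=1$, a homeomorphism of $I$ is increasing or decreasing. Let $\chi(h)=+1$ or $-1$ accordingly. This is a homomorphism to $\{\pm1\}$. It is locally constant: if $|k(0)-h(0)|<1/2$ then, both values being $0$ or $1$, we have $k(0)=h(0)$ and $\chi(k)=\chi(h)$.

For $n\ge2$, homeomorphisms of $I^n$ preserve $\partial I^n$ by invariance of domain. Since $\partial I^n$ is a sphere of dimension $n-1\geq 1$, we may let $\chi(h)=\pm1$ be the degree of $h|_{\partial I^n}$. This is a homomorphism because degree is multiplicative. It is locally constant. Indeed, let $z$ be the center of the cube and suppose $|k(x)-h(x)|_\infty<1/2$ for all $x$. For $x\in\partial I^n$ we have $|h(x)-z|_\infty=1/2$, so the segment from $h(x)$ to $k(x)$ avoids $z$. The straight-line homotopy followed by radial projection from $z$ to $\partial I^n$ is a homotopy from $h|_{\partial I^n}$ to $k|_{\partial I^n}$, and the degrees agree.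

In all cases the reflection in one coordinate has $\chi=-1$, so $\chi$ is not constant. Its translates are $\chi_g=\chi(g)\chi=\pm\chi$, a finite set. Hence $\chi$ is a nonconstant WAP function, and **the WAP-compactification of $\mathrm{Hom}(I^n)$ is not trivial**. This proves the "only if" part of Theorem 1.

## 4. The invariance group $N_f$ and the transfer of triviality from subgroups

How can Megrelishvili's fact about $\mathrm{Aut}((0,1),\tau_p)$ bear on a bigger group? Simply restricting a WAP function to a WAP-trivial subgroup shows that it is constant on that subgroup, and no more. The next lemma gets more by translating on both sides before restricting.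

**Lemma 4.** Let $G$ be a topological group, $f\in\mathrm{WAP}(G)$, and let $j:L\to G$ be a continuous homomorphism from a topological group $L$ whose WAP functions are all constant. Then
$$N_f=\{n\in G:\ f(gnk)=f(gk)\ \text{ for all } g,k\in G\}$$
is a closed normal subgroup of $G$ containing $j(L)$.

*Proof.* First, $N_f$ is a closed normal subgroup. Clearly $1\in N_f$. If $n,m\in N_f$, then $f(gnmk)=f(gmk)=f(gk)$. If $n\in N_f$, then $f(gn^{-1}k)=f((gn^{-1})nk)=f(gk)$. If $n\in N_f$ and $h\in G$, then
$$f(g\,hnh^{-1}\,k)=f((gh)\,n\,(h^{-1}k))=f(gh\,h^{-1}k)=f(gk).$$
Finally, $N_f$ is the intersection over $g,k$ of the sets $\{n:f(gnk)=f(gk)\}$, which are closed because $f$ is continuous.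

Next, two-sided translates of $f$ are WAP. Since $(f_g)_h(x)=f(ghx)=f_{gh}(x)$, the orbit of $f_g$ lies in the orbit of $f$, so $f_g\in\mathrm{WAP}(G)$. For right translates put $F^k(x)=F(xk)$. The map $F\mapsto F^k$ is a linear isometry of $C_b(G)$, and $(F^k)_g(x)=F(gxk)=(F_g)^k(x)$. So it maps the orbit of $F$ onto the orbit of $F^k$; if the first is relatively weakly compact, so is the second.

Next, WAP functions pull back along $j$. Let $F\in\mathrm{WAP}(G)$ and let $j^*:C_b(G)\to C_b(L)$, $j^*(F)=F\circ j$, a bounded operator. Since $(F\circ j)_l(x)=F(j(l)j(x))$, we have $(F\circ j)_l=j^*(F_{j(l)})$. The set $\{F_{j(l)}:l\in L\}$ is part of the orbit of $F$, hence relatively weakly compact, and so is its image $\{(F\circ j)_l:l\in L\}$. Thus $F\circ j\in\mathrm{WAP}(L)$.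

Combining these, for fixed $g,k$ the function $l\mapsto f(g\,j(l)\,k)$, which is $(f_g)^k\circ j$, is WAP on $L$. By hypothesis it is constant, so it equals its value $f(gk)$ at the identity. Hence $j(L)\subset N_f$. $\square$

**The copy of $\mathrm{Aut}((0,1),\tau_p)$ on one coordinate.** Let $A$ be any nonempty set, fix $\alpha_0\in A$, and let $L=\mathrm{Aut}((0,1),\tau_p)$. For $u\in L$ let $\bar u$ be its extension to $[0,1]$ fixing $0$ and $1$. Let $j(u)\in\mathrm{Hom}(I^A)$ apply $\bar u$ to the coordinate $x_{\alpha_0}$ and leave the others unchanged. This is an injective homomorphism, and Lemma 4 needs it to be continuous. Given $u$ and $\varepsilon>0$, choose $0=t_0<\dots<t_r=1$ with $\bar u(t_{i+1})-\bar u(t_i)<\varepsilon$ for all $i$. Suppose $|u'(t_i)-u(t_i)|<\varepsilon$ for $0<i<r$, which is a pointwise neighborhood of $u$. For $t\in[t_i,t_{i+1}]$, monotonicity gives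
$$\bar u(t)-2\varepsilon<\bar u(t_i)-\varepsilon\le\bar u'(t_i)\le\bar u'(t)\le\bar u'(t_{i+1})\le\bar u(t_{i+1})+\varepsilon<\bar u(t)+2\varepsilon .$$
The outer strict inequalities hold because $\bar u$ varies by less than $\varepsilon$ on $[t_i,t_{i+1}]$. So $|\bar u'-\bar u|<2\varepsilon$ on $[0,1]$, and by (1) the map $j$ is continuous.

**The case $n=1$, completely.** Here $j(L)$ is the index-$2$ subgroup of increasing homeomorphisms of $I$. By Lemma 4 it lies in $N_f$ for every WAP function $f$, so $f$ factors through $\chi:\mathrm{Hom}(I)\to\{\pm1\}$. Conversely $\chi$ is WAP and separates the two cosets. So the WAP-compactification of $\mathrm{Hom}(I)$ is exactly the two-element group. The lemma alone therefore cannot give $N_f=G$; one must know which closed normal subgroups $G$ has.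

## 5. Reduction of Theorem 1 to density of normal subgroups

**Proof of Theorem 1, granting Theorem 2.** Let $A$ be infinite, $G=\mathrm{Hom}(I^A)$ and $f\in\mathrm{WAP}(G)$. By Megrelishvili's theorem and Lemma 4, $N_f$ is a closed normal subgroup of $G$ containing $j(L)\ne\{1\}$. By Theorem 2 it is dense, so $N_f=G$. Hence $f(n)=f(1\cdot n\cdot1)=f(1)$ for all $n\in G$, and $f$ is constant. The case $A=\mathbb N$ is $\mathrm{Hom}\,{\rm Q}$. The case of finite $A$ was settled in Section 3. $\blacksquare$

It remains to prove Theorem 2. Its conclusion fails for every finite $n\ge1$: the homeomorphisms of $I^n$ that fix $\partial I^n$ pointwise form a closed subgroup, which is normal because every homeomorphism preserves $\partial I^n$. It is nontrivial, and it is proper since a reflection does not belong to it. So the infinity of $A$ must be used in earnest.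

From here on $A$ is infinite, $G=\mathrm{Hom}(I^A)$, $N\neq\{1\}$ is a normal subgroup of $G$ (not assumed closed), and $[a,b]=aba^{-1}b^{-1}$. For a permutation $s$ of $A$ let $P_s\in G$ be given by
$$(P_sx)_{s(\alpha)}=x_\alpha .\tag{2}$$
Since $(P_sP_tx)_{s(t(\alpha))}=(P_tx)_{t(\alpha)}=x_\alpha$, the map $s\mapsto P_s$ is a homomorphism.

## 6. The coordinate shift produces everything, but fixes no open set

Two observations suggest a plan. First, by (1) a neighborhood of $h$ sees finitely many output coordinates, and by uniform continuity these depend, up to $\varepsilon$, on finitely many input coordinates. So we can hope to approximate $h$ by a homeomorphism of the form $g\times\mathrm{id}$ that leaves infinitely many coordinates alone. Second, such a $g\times\mathrm{id}$ is a commutator with a shift. Take $A=\mathbb Z$, $\sigma(n)=n+1$ and $g\in\mathrm{Hom}(I)$, and let $a$ apply $g$ to every coordinate $n\ge0$. Then $P_\sigma aP_\sigma^{-1}$ applies $g$ to every coordinate $n\ge1$, and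
$$[a,P_\sigma]=a\,(P_\sigma aP_\sigma^{-1})^{-1}$$
applies $g$ to coordinate $0$ and nothing elsewhere. If $P_\sigma\in N$, then $[a,P_\sigma]=(aP_\sigma a^{-1})P_\sigma^{-1}\in N$. So all will be well once $N$ contains some shift-like permutation.

How does one put elements into an unknown normal subgroup $N$? The natural method is local. Take $g\in N$ that moves an open set $U$ off itself. If $a,b$ act only inside $U$, a double commutator with $g$ places $[a,b]$ in $N$. Since we may conjugate, this should apply to any $a,b$ that are the identity on a common nonempty open set. Steps 1 and 2 below make it precise.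

The obvious next move is to write $P_\sigma$ in terms of commutators $[P_s,P_t]$ of permutations and apply this method. That is where it stops. If $s\ne1$, then $P_s$ is not the identity on *any* nonempty open set. Indeed, choose $\alpha$ with $s(\alpha)\ne\alpha$; a fixed point $x$ of $P_s$ satisfies $x_{s(\alpha)}=x_\alpha$, and this equation holds on no nonempty open subset of $I^A$. So the local method never applies to a pair of nontrivial permutations.

The way past this is to deform the permutation to the identity along a path, and to let *one unused coordinate* $x_o$ be the time parameter of the path. Cutting the time interval into pieces then yields homeomorphisms that are the identity whenever $x_o$ lies in a suitable interval, and such a condition on $x_o$ defines an open set, no matter how many other coordinates are being moved. Because the local method yields only commutators, the permutation must moreover be a commutator inside a connected group. This forces some care about which permutations to use. Swapping two coordinates will not do: the flip of $J^2$, $J=[-1,1]$, is a reflection, has degree $-1$ on $\partial J^2$, and so by Section 3 cannot be joined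 to the identity in $\mathrm{Hom}(J^2)$; besides, $SO(2)$ is abelian. A cyclic permutation of *three* coordinates lies in $SO(3)$, which is connected, and there it is a commutator.

## 7. Compressing the complement of an open set, and commutators in $N$

**Step 1 (moving lemma).** *For nonempty open $U,W\subset I^A$ there is $w\in G$ with $w(I^A\setminus W)\subset U$.*

The purpose of this step is to carry the whole support of a homeomorphism that is the identity on $W$ into a prescribed small open set $U$. In a finite cube this can fail: if $U,W$ lie in the interior of $I^m$, then $I^m\setminus W$ contains $\partial I^m$, which every homeomorphism keeps on the boundary and hence outside $U$. With infinitely many coordinates we can first arrange that both open sets reach the boundary.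

*Proof.* Shrink $U$ and $W$ to basic open boxes; together they restrict only finitely many coordinates. Let $F\subset A$ be a finite set containing these coordinates and one further coordinate $\beta$, with $m=|F|\ge2$. The boxes have the form $W_0\times I^{A\setminus F}$ and $U_0\times I^{A\setminus F}$ with $W_0,U_0$ nonempty and open in $I^F$. As $x_\beta$ is unrestricted, both $W_0$ and $U_0$ contain points with $x_\beta=0$, so both meet $\partial I^F$. It suffices to find a homeomorphism $v$ of $I^F$ with
$$v(I^F\setminus W_0)\subset U_0. \tag{3}$$
Then $w=v\times\mathrm{id}$ satisfies $w(I^A\setminus W)\subset v(I^F\setminus W_0)\times I^{A\setminus F}\subset U_0\times I^{A\setminus F}\subset U$.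

Identify $I^F$ with the closed unit ball $B\subset\mathbb R^m$, boundary going to the unit sphere. As $m\ge2$, nonempty open subsets of the sphere are infinite. So we can choose $\xi\in W_0\cap\partial B$ and $\eta\in U_0\cap\partial B$ with $\xi\ne\eta$.

The inversion $y\mapsto\xi+(y-\xi)/|y-\xi|^2$ is an involution of $\mathbb R^m\setminus\{\xi\}$. Put $d=y-\xi$ and $e=d/|d|^2$. The condition $|y|\le1$ reads $|d|^2+2\langle d,\xi\rangle\le0$, that is, $\langle e,\xi\rangle\le-\frac12$, with equality exactly when $|y|=1$. So the inversion maps $B\setminus\{\xi\}$ homeomorphically onto a closed half-space and $\partial B\setminus\{\xi\}$ onto its bounding hyperplane. Following it by an isometry we get a homeomorphism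
$$\iota:B\setminus\{\xi\}\to H=\{y\in\mathbb R^m:y_m\ge0\},\qquad \iota(\eta)=0 .$$

For $\lambda>0$ put $v_\lambda=\iota^{-1}\circ(\lambda^{-1}\,\cdot\,)\circ\iota$ on $B\setminus\{\xi\}$ and $v_\lambda(\xi)=\xi$. Since $B$ is the one-point compactification of $B\setminus\{\xi\}$, this is a homeomorphism of $B$. The set $B\setminus W_0$ is compact and does not contain $\xi$, so $\iota(B\setminus W_0)$ is compact, hence bounded. The set $\iota(U_0\setminus\{\xi\})$ is a neighborhood of $0$ in $H$. So for large $\lambda$ we have $\lambda^{-1}\iota(B\setminus W_0)\subset\iota(U_0\setminus\{\xi\})$, that is, $v_\lambda(B\setminus W_0)\subset U_0$, which is (3). $\square$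

**Step 2 (local commutators).** *If $a,b\in G$ are both the identity on a common nonempty open set $W$, then $[a,b]\in N$.*

This is our only device for placing elements in $N$. For instance, it applies when $a,b$ both act on the single coordinate $\alpha_0$ by homeomorphisms of $I$ that are the identity on $[0,\frac12]$, with $W=\{x:x_{\alpha_0}<\frac12\}$.

*Proof.* Choose $g\in N$ and $x$ with $g(x)\ne x$. By continuity there is an open $U\ni x$ with $g(U)\cap U=\emptyset$. Take $w$ from Step 1 and put
$$a'=waw^{-1},\qquad b'=wbw^{-1}.$$
Both are the identity on $w(W)$, whose complement is $w(I^A\setminus W)\subset U$. So $a'$ and $b'$ are the identity outside $U$.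

Let $d=ga'^{-1}g^{-1}$. It is the identity outside $g(U)$, which is disjoint from $U$. Therefore $d$ commutes with $a'$ and with $b'$. Let
$$c=a'd=a'ga'^{-1}g^{-1}=[a',g].$$
Since $a'ga'^{-1}\in N$ and $g^{-1}\in N$, we have $c\in N$. Hence also $[c,b']=c\cdot(b'c^{-1}b'^{-1})\in N$. On the other hand, as $d$ commutes with $b'$,
$$[c,b']=a'd\,b'\,d^{-1}a'^{-1}b'^{-1}=a'b'a'^{-1}b'^{-1}=[a',b'] .$$
So $[a',b']\in N$, and $[a,b]=w^{-1}[a',b']w\in N$. $\square$

## 8. Three-cycles of coordinates as twisted rotations

**Step 3.** *If all nontrivial cycles of $s$ are 3-cycles (any number of them, possibly infinitely many) and $s$ has at least one fixed point $o\in A$, then $P_s\in N$.*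

This step overcomes the obstacle of Section 6: it puts into $N$ homeomorphisms that fix no open set, by using $x_o$ as time.

*Proof.* If $s$ is the identity there is nothing to prove. Otherwise label the union of the 3-cycles as $B\times\{1,2,3\}$ with $s(b,i)=(b,i+1)$, $i$ taken mod $3$. Replace $I$ by $J=[-1,1]$ through the same affine map in every coordinate. This commutes with permuting coordinates, so it does not change $P_s$. By (2), $P_s$ replaces each triple $(y_1,y_2,y_3)=(x_{(b,1)},x_{(b,2)},x_{(b,3)})$ by $\kappa(y_1,y_2,y_3)$, where
$$\kappa(y_1,y_2,y_3)=(y_3,y_1,y_2).$$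

*The 3-cycle is a commutator in $SO(3)$.* The map $\kappa$ is a rotation of order $3$ about $(1,1,1)$. Let $r=\kappa^{-1}$, so that $r^2=\kappa^{-2}=\kappa$. Let $p$ be a half-turn about an axis orthogonal to $(1,1,1)$. It reverses the axis of $r$, so $prp^{-1}=r^{-1}$. Put $q=pr$. Since $p^{-1}=p$,
$$q^2=prpr=(prp^{-1})r=r^{-1}r=1,$$
and $q\ne1$ because $p$ has order $2$ and $r$ has order $3$. So $q$ is a half-turn. Moreover $pq=r$, and
$$[p,q]=pqp^{-1}q^{-1}=pqpq=r^2=\kappa. \tag{4}$$
One concrete choice is the half-turn about $(1,-1,0)$, which is $p(y)=(-y_2,-y_1,-y_3)$. Here $r(y)=(y_2,y_3,y_1)$ and $q(y)=p(r(y))=(-y_3,-y_2,-y_1)$, the half-turn about $(1,0,-1)$; one checks $p(q(y))=(y_2,y_3,y_1)=r(y)$.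

A half-turn about a unit vector $n$ equals $\exp(\pi X)$ with $Xy=n\times y$. So we may write $p=\exp(\pi X)$ and $q=\exp(\pi Y)$ with $X,Y\in\mathfrak{so}(3)$.

*Rotations act on the cube $J^3$.* Let $B^3$ be the closed unit ball of $\mathbb R^3$ and let
$$\theta:J^3\to B^3,\qquad \theta(y)=\frac{|y|_\infty}{|y|_2}\,y\quad(y\ne0),\qquad\theta(0)=0 .$$
It preserves rays and satisfies $|\theta(y)|_2=|y|_\infty$. It is a homeomorphism, with inverse $z\mapsto\frac{|z|_2}{|z|_\infty}z$, $0\mapsto0$. For $R\in SO(3)$ put $\hat R=\theta^{-1}R\,\theta\in\mathrm{Hom}(J^3)$. Then $R\mapsto\hat R$ is a homomorphism, $(R,y)\mapsto\hat Ry$ is continuous, and $\hat\kappa=\kappa|_{J^3}$, since $\kappa$ preserves both norms and so commutes with $\theta$.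

*Twists.* For a continuous map $R:J\to SO(3)$ define $\Phi_R:J^A\to J^A$ as follows: for every $b\in B$ replace the triple $(x_{(b,1)},x_{(b,2)},x_{(b,3)})$ by its image under $\widehat{R(x_o)}$, and leave all other coordinates unchanged, including $x_o$. Each coordinate of $\Phi_R(x)$ depends continuously on at most four coordinates of $x$, so $\Phi_R$ is continuous. Since $x_o$ is unchanged, $\Phi_R\Phi_{R'}=\Phi_{RR'}$, where $RR'$ is the pointwise product. So $\Phi_R$ is a homeomorphism with inverse $\Phi_{R^{-1}}$, and $R\mapsto\Phi_R$ is a homomorphism from $C(J,SO(3))$ to $\mathrm{Hom}(J^A)$. For the constant map $\kappa$,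
$$\Phi_\kappa=P_s. \tag{5}$$

*Cutting the time interval.* Divide $J$ into $5$ equal intervals with nodes $t_i=-1+\frac{2i}5$, $0\le i\le5$, and let $\lambda_i$ be the piecewise linear hat function with $\lambda_i(t_i)=1$ and $\lambda_i(t_j)=0$ for $j\ne i$. Then $\sum_i\lambda_i=1$. Each $\mathrm{supp}\,\lambda_i$ is covered by two of the five intervals. So for all $i,j$, the set $\mathrm{supp}\,\lambda_i\cup\mathrm{supp}\,\lambda_j$ is covered by four of them and misses the interior $K_{ij}$ of some fifth. Put
$$p_i(t)=\exp(\pi\lambda_i(t)X),\qquad q_j(t)=\exp(\pi\lambda_j(t)Y).$$
Multiples of $X$ commute, so $\prod_ip_i(t)=\exp(\pi\sum_i\lambda_i(t)X)=p$ for every $t$; likewise $\prod_jq_j=q$.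

Fix $i,j$. On the nonempty open set $\{x:x_o\in K_{ij}\}$ both $p_i(x_o)$ and $q_j(x_o)$ are the identity rotation, so both $\Phi_{p_i}$ and $\Phi_{q_j}$ are the identity there. By Step 2, $[\Phi_{p_i},\Phi_{q_j}]\in N$. This holds for all $36$ pairs. So in $G/N$ the image of every $\Phi_{p_i}$ commutes with the image of every $\Phi_{q_j}$. Hence the image of $\Phi_p=\prod_i\Phi_{p_i}$ commutes with the image of $\Phi_q=\prod_j\Phi_{q_j}$. By (4) and (5),
$$N\ni[\Phi_p,\Phi_q]=\Phi_{[p,q]}=\Phi_\kappa=P_s. \qquad\square$$

Note that $s$ may have infinitely many 3-cycles although only finitely many commutators were used: all triples are rotated simultaneously, controlled by the same clock $x_o$.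

## 9. A shift from $\mathbb Z/3*\mathbb Z/3$

**Step 4.** *Let $C\subset A$ be nonempty with $|A\setminus C|\ge\max(|C|,\aleph_0)$. Then $g\times\mathrm{id}_{I^{A\setminus C}}\in N$ for every $g\in\mathrm{Hom}(I^C)$.*

This step carries out the shift argument of Section 6 inside $N$. For it we need a permutation with infinite cycles that is a product of permutations allowed in Step 3. A free product of two groups of order $3$ supplies one.

*Proof.* Let $F=\langle u\rangle*\langle v\rangle$ with $u,v$ of order $3$. It is countably infinite, with identity $e$, and $z=uv$ has infinite order, since $(uv)^n$ is a reduced word of length $2n$. The set $C\times(F\setminus\{e\})$ has cardinality $\max(|C|,\aleph_0)\le|A\setminus C|$. As $A\setminus C$ is infinite, removing one point does not change its cardinality, so $C\times(F\setminus\{e\})$ injects into $A\setminus C$ with nonempty complement $E$. Using this injection, and identifying $c\in C$ with $(c,e)$, we may write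
$$A=(C\times F)\sqcup E,\qquad E\ne\emptyset .$$

Let $s_u(c,f)=(c,uf)$ and $s_v(c,f)=(c,vf)$, both fixing $E$ pointwise. Left multiplication by an element of order $3$ has only orbits of length $3$ on $F$. So on $C\times F$ all cycles of $s_u$ and of $s_v$ are 3-cycles, and $E$ provides fixed points. By Step 3, $P_{s_u},P_{s_v}\in N$. Hence $P_\sigma=P_{s_u}P_{s_v}\in N$, where $\sigma=s_us_v$ satisfies
$$\sigma(c,f)=(c,zf)\quad\text{on } C\times F,\qquad \sigma|_E=\mathrm{id}.$$

Call $C\times\{f\}$ the block of $f$, and identify $I^{C\times\{f\}}$ with $I^C$. Let $a$ apply $g$ to the block of $z^n$ for every $n\ge0$ and leave all other coordinates unchanged. These blocks are pairwise disjoint because $z$ has infinite order. Each coordinate of $a(x)$ is continuous in $x$, and the same construction with $g^{-1}$ gives the inverse, so $a\in G$. By (2), $P_\sigma$ moves the content of the block of $f$ to the block of $zf$. So $P_\sigma aP_\sigma^{-1}$ applies $g$ exactly to the blocks of $z^{n+1}$, $n\ge0$. Therefore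
$$[a,P_\sigma]=a\,(P_\sigma aP_\sigma^{-1})^{-1}$$
applies $g$ to the block of $e$, which is $C$. On the blocks of $z^n$ with $n\ge1$ it applies $gg^{-1}=\mathrm{id}$, and elsewhere it does nothing. That is, $[a,P_\sigma]=g\times\mathrm{id}$. Finally, $[a,P_\sigma]=(aP_\sigma a^{-1})P_\sigma^{-1}\in N$. $\square$

**Remark 5.** If one is content with the closure $\overline N$ in place of $N$, then Step 3 for a single 3-cycle is enough. It puts $P_s$ into $N$ for every even permutation $s$ of finite support. Let $\sigma$ be any permutation of $A$, and let $S\subset A$ be finite. Since $(P_sx)_\alpha=x_{s^{-1}(\alpha)}$, if $s^{-1}$ agrees with $\sigma^{-1}$ on $S$ then $P_s$ and $P_\sigma$ have the same output coordinates in $S$. An even $s$ of finite support with this property exists: extend $\sigma^{-1}|_S$ to a permutation of the finite set $S\cup\sigma^{-1}(S)$, and if it is odd multiply by a transposition of two further points. So $P_\sigma\in\overline N$ for every $\sigma$, and the argument of Step 4 gives $g\times\mathrm{id}\in\overline N$, which also suffices for density. The version above shows more, that $g\times\mathrm{id}$ lies in $N$ itself.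

## 10. Approximation by homeomorphisms $g\times\mathrm{id}$, and the density of $N$

**Step 5 (density).** *$N$ meets every neighborhood of every $h\in G$.*

This step turns the first observation of Section 6 into a proof. We copy $h$ onto a smaller set $C$ of coordinates that leaves as many coordinates free as it uses, and arrange that the finitely many relevant coordinates stay in place.

*Proof.* Let $h\in G$, $S\subset A$ finite, $\varepsilon>0$. Since $I^A$ is compact, $h$ is uniformly continuous. So there are a finite $T_0\subset A$ and $\delta>0$ such that $|x_\beta-y_\beta|<\delta$ for all $\beta\in T_0$ implies $|h(x)_\alpha-h(y)_\alpha|<\varepsilon$ for all $\alpha\in S$. With $T=T_0\cup S$ we get: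
$$x|_T=y|_T\ \Longrightarrow\ |h(x)_\alpha-h(y)_\alpha|<\varepsilon\quad\text{for all }\alpha\in S. \tag{6}$$

Since $A$ is infinite, $A\setminus T$ splits into two disjoint sets of cardinality $|A|$. Let $C$ be the union of $T$ and one of them. Then $T\subset C\subset A$ and $|C|=|A\setminus C|=|A|$. Also $|C\setminus T|=|A|=|A\setminus T|$, so there is a bijection $\psi:A\to C$ fixing $T$ pointwise. Define
$$\Psi:I^C\to I^A,\qquad(\Psi y)_\alpha=y_{\psi(\alpha)},$$
a homeomorphism with $(\Psi^{-1}x)_{\psi(\alpha)}=x_\alpha$. Put $g=\Psi^{-1}h\Psi\in\mathrm{Hom}(I^C)$ and $k=g\times\mathrm{id}_{I^{A\setminus C}}$. As $|A\setminus C|=|A|\ge\max(|C|,\aleph_0)$, Step 4 gives $k\in N$.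

Let $x\in I^A$ and $\alpha\in S$. Since $\alpha\in T$, we have $\alpha=\psi(\alpha)\in C$, so
$$k(x)_\alpha=\big(\Psi^{-1}h(\Psi(x|_C))\big)_{\psi(\alpha)}=h(\Psi(x|_C))_\alpha .$$
For $\tau\in T$ we have $\Psi(x|_C)_\tau=x_{\psi(\tau)}=x_\tau$, so $\Psi(x|_C)$ and $x$ agree on $T$. By (6), $|k(x)_\alpha-h(x)_\alpha|<\varepsilon$ for all $x\in I^A$ and all $\alpha\in S$. So $k\in N$ lies in the given neighborhood (1) of $h$. $\square$

Hence $N$ is dense. A closed nontrivial normal subgroup is then all of $G$, which for $A=\mathbb N$ says that $\mathrm{Hom}\,{\rm Q}$ is topologically simple. This proves Theorem 2, and with Section 5 it completes the proof of Theorem 1. $\blacksquare$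

## 11. Reflexive representations and universal groups

**Proof of Corollary 3.** Let $\pi$ be a uniformly bounded, weakly continuous representation of $G=\mathrm{Hom}(I^A)$ on a reflexive Banach space $V$: we have $\sup_g\|\pi(g)\|<\infty$, and $g\mapsto\varphi(\pi(g)v)$ is continuous for all $v\in V$, $\varphi\in V^*$. A complex space may be regarded as a real one; it stays reflexive because its unit ball stays weakly compact. So let $V$ be real.

Fix $v\in V$ and $\varphi\in V^*$, and put $f(x)=\varphi(\pi(x)v)$, a bounded continuous function on $G$. Let
$$T:V^*\to C_b(G),\qquad (T\psi)(x)=\psi(\pi(x)v).$$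
It is linear, and bounded since $|(T\psi)(x)|\le\|\psi\|\,\|v\|\,\sup_g\|\pi(g)\|$. Moreover
$$f_g(x)=\varphi(\pi(g)\pi(x)v)=(\pi(g)^*\varphi)(\pi(x)v),\qquad\text{so}\qquad f_g=T(\pi(g)^*\varphi).$$
The set $\{\pi(g)^*\varphi:g\in G\}$ is bounded in $V^*$. As $V^*$ is reflexive, this set is relatively weakly compact, and so is its image $\{f_g:g\in G\}$ under $T$. Thus $f\in\mathrm{WAP}(G)$. By Theorem 1, $f$ is constant: $\varphi(\pi(g)v)=\varphi(v)$ for all $g\in G$, $v\in V$ and $\varphi\in V^*$. Functionals separate points of $V$, so $\pi(g)v=v$, and $\pi$ is trivial. $\blacksquare$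

**Remark 6.** A topological group $G$ is called universal for a class $\mathcal K$ of topological groups if $G\in\mathcal K$ and every group in $\mathcal K$ is isomorphic, as a topological group, to a topological subgroup of $G$. By a theorem of Uspenskij, $\mathrm{Hom}\,{\rm Q}$ is universal for the class of topological groups with a countable base. Together with Theorems 1 and 2, this shows that the class has a universal member, $\mathrm{Hom}\,{\rm Q}$, that is topologically simple and whose WAP-compactification is trivial. In particular, every topological group with a countable base embeds in a group with a countable base all of whose WAP functions are constant. For instance $\mathbb Z$, which has the nonconstant WAP function $\delta_0$ of Section 2, embeds in $\mathrm{Hom}\,{\rm Q}$; by Theorem 1, no WAP function on $\mathrm{Hom}\,{\rm Q}$ restricts to $\delta_0$ on the embedded copy.
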